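# Symbolic powers of edge ideals have eventually linear regularity

## 1. Regularity $2n+b$ for every graph

**Theorem A.** Let $k$ be a field, let $G$ be a simple graph on $V=[r]=\{1,\dots,r\}$ with at least one edge, let $S=k[x_1,\dots,x_r]$, and let
$$I(G)=(x_ix_j \mid \{i,j\}\in E(G)),\qquad I(G)^{(n)}=\bigcap_{C}(x_i\mid i\in C)^n\quad(n\ge 1),$$
where $C$ runs over the minimal vertex covers of $G$. Then there are an integer $b=b(G)$ (possibly depending on $\operatorname{char}k$) and an $n_0$ with
$$\operatorname{reg} I(G)^{(n)}=2n+b\qquad\text{for all } n\ge n_0 .$$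
Moreover, for each $i$, either $a_i(S/I(G)^{(n)})=2n+\text{const}$ for all $n\gg 0$, or $a_i(S/I(G)^{(n)})-2n\to-\infty$. Here $a_i(M)=\max\{d: H^i_{\mathfrak m}(M)_d\neq 0\}$, with $\max\emptyset=-\infty$.

We unpack this. A *vertex cover* is a set of vertices meeting every edge. The minimal primes of the squarefree monomial ideal $I(G)$ are the ideals $(x_i\mid i\in C)$ with $C$ a minimal vertex cover, so $I(G)^{(n)}$ is the $n$-th symbolic power of $I(G)$, the intersection of the $n$-th powers of its minimal primes. For a vector $a$ and a set $Y$ of indices write $a(Y)=\sum_{y\in Y}a_y$, and write $|a|$ for the sum of all entries of $a$. A monomial $x^a$ lies in $(x_i\mid i\in C)^n$ exactly when $a(C)\ge n$. Hence $x^a\in I(G)^{(n)}$ if and only if $a(C)\ge n$ for every minimal cover $C$.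

For example, let $G$ be the triangle. The minimal covers are the three pairs of vertices, and $x_1x_2x_3$ has weight $2$ on each. So $x_1x_2x_3\in I(G)^{(2)}$, although it has degree $3$ and cannot lie in $I(G)^2$, which is generated in degree $4$. Symbolic and ordinary powers differ.

For a nonzero finitely generated graded $S$-module $M$, the Castelnuovo–Mumford regularity is $\operatorname{reg}M=\max_i\{a_i(M)+i\}$. We use two textbook facts: $\operatorname{reg} I=\operatorname{reg}S/I+1$ for a proper nonzero homogeneous ideal $I$, and $\operatorname{reg}I$ is at least the degree of every minimal generator of $I$.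

The slope $2$ is easy from one side. If $\{i,j\}$ is an edge, then $x_i^nx_j^n\in I(G)^{(n)}$, since every cover contains $i$ or $j$. It is a minimal generator: extend $\{j\}$ to a maximal independent set $M$; then $C=V\setminus M$ is a minimal cover containing $i$ and not $j$, so $x_i^{n-1}x_j^n$ has weight $n-1$ on $C$ and is not in $I(G)^{(n)}$. The same holds with $i,j$ exchanged. Therefore
$$\operatorname{reg}I(G)^{(n)}\ge 2n\qquad\text{for all }n\ge1.$$
(In fact it is a known result that the maximal degree of a minimal generator of $I(G)^{(n)}$ is exactly $2n$; we need only the inequality just proved.)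

What could go wrong with linearity? It is known that for every monomial ideal $I$ the function $n\mapsto\operatorname{reg}I^{(n)}$ is eventually *quasi-linear*: there is a period $d$ such that on each residue class modulo $d$ it is eventually linear. A function such as $\lfloor 3n/2\rfloor$ is quasi-linear with period $2$ and not linear. So the question is whether the period can be removed. For cycles it is known that the function is asymptotically linear. In "Regularity and Koszul property of symbolic powers of monomial ideals", arXiv:1903.09026 (2019), Le Xuan Dung, Truong Thi Hien, Hop D. Nguyen and Tran Nam Trung write: "We do not know whether for any graph $G$, $\operatorname{reg} I(G)^{(n)}$ is asymptotically linear in $n$." Theorem A answers yes. The proof below does not use the quasi-linearity result.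

## 2. A formula for $b(G)$, and the graphs with $b(G)=0$

Theorem A comes with two companions. They need notation, which we fix once.

For $X\subseteq V$ let $N(X)=\bigcup_{x\in X}N(x)$ be the open neighbourhood and $N[X]=X\cup N(X)$. A set is *independent* if it contains no edge; $\operatorname{Ind}(G)$ is the simplicial complex of independent sets and $\alpha(G)$ is the maximal size of an independent set. Complements of minimal covers are exactly the maximal independent sets. Put $\mathbb N=\{0,1,2,\dots\}$.

Reduced homology is over $k$. We must distinguish two small complexes: the *void* complex, with no faces at all, has no homology; the complex $\{\emptyset\}$ has $\tilde H_{-1}=k$. A complex is *acyclic* if all its reduced homology vanishes. So the void complex is acyclic and $\{\emptyset\}$ is not. A *cone* is a non-void complex $\Gamma$ with a vertex $x$ such that $\sigma\cup x\in\Gamma$ for all $\sigma\in\Gamma$; cones are acyclic. We write $u*\Delta=\{\tau,\ \tau\cup u:\tau\in\Delta\}$ when $u$ is not a vertex of $\Delta$, and $\Gamma\setminus B=\{\sigma\in\Gamma:\sigma\cap B=\emptyset\}$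 for deletion. The link of a face $T$ is $\operatorname{lk}_\Gamma(T)=\{\sigma:\sigma\cap T=\emptyset,\ \sigma\cup T\in\Gamma\}$. For subcomplexes $X,Y$, the Mayer–Vietoris sequence
$$\cdots\to\tilde H_i(X\cap Y)\to\tilde H_i(X)\oplus\tilde H_i(Y)\to\tilde H_i(X\cup Y)\to\tilde H_{i-1}(X\cap Y)\to\cdots$$
is exact, degree $-1$ included, because the augmented chain complexes form a short exact sequence.

**Theorem B.** Let $k$, $G$, $S$ and $b(G)$ be as in Theorem A. Consider data $(e,U,c,p,q)$: an edge $e=\{u,v\}$, an independent $U\subseteq V\setminus N[e]$, $c\in\mathbb N^{V\setminus(U\cup e)}$, and $p,q\in\mathbb Z$. Let $K=V\setminus(N[e]\cup N[U])$ and $\Lambda=\Lambda_u\cap\Lambda_v$, where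
$$\Lambda_u=\{\sigma\subseteq K:\exists\text{ independent }M,\ \sigma\subseteq M\subseteq V\setminus(N[U]\cup N[u]),\ c(M)\ge p\},$$
and $\Lambda_v$ is defined in the same way with $N[v]$ and $q$. Then
$$b(G)=1+\max\{p+q-|c|+j:\ \tilde H_j(\Lambda)\ne0\}.$$
Moreover,
$$\max_{e\in E(G)}\operatorname{reg}\big(S/I(G-N[e])S\big)\ \le\ b(G)\ \le\ \max_{e\in E(G)}\alpha(G-N[e]).$$

**Theorem C.** Let $k$ and $G$ be as in Theorem A. Then $\operatorname{reg}I(G)^{(n)}=2n$ for all $n\gg0$ if and only if $G$ has no induced $2K_2$ (that is, $G$ is *gap-free*).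

An induced $2K_2$ is a pair of disjoint edges with no edge of $G$ joining them. Since $\operatorname{reg}I(G)^{(n)}\ge2n$ always, Theorem C classifies the graphs with the smallest possible asymptotic regularity.

Three examples. If $G=tK_2$ is $t$ disjoint edges, then $G-N[e]=(t-1)K_2$ for every edge. Its edge ideal is generated by a regular sequence of $t-1$ quadrics, so $\operatorname{reg}S/I(G-N[e])S=t-1$, and $\alpha((t-1)K_2)=t-1$. Both bounds agree and $b(G)=t-1$; so $b$ takes every value $\ge0$. If $G$ is the triangle, $G-N[e]$ is empty, both bounds are $0$, and $b=0$. If $G$ is the $5$-cycle, it is gap-free: edge $12$ is joined to $34$ by $23$ and to $45$ by $15$, and the other pairs follow by rotation. So $\operatorname{reg}I(C_5)^{(n)}=2n$ for $n\gg0$. We shall see in Section 3 that $\operatorname{reg}I(C_5)\ge3$, so "for $n\gg0$" cannot be replaced by "for all $n$".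

## 3. Local cohomology as homology of threshold complexes

The aim of this section is to turn $\operatorname{reg}S/I(G)^{(n)}$ into a maximum over weight vectors on the vertices, where a weight vector counts only if a certain simplicial complex has homology.

**Step 1: the Čech complex in one multidegree.** Let $J=I(G)^{(n)}$, $a\in\mathbb Z^r$ and $U=\{i:a_i<0\}$. The Čech complex has $\bigoplus_{|F|=i}(S/J)_{x_F}$ in degree $i$, where $x_F=\prod_{f\in F}x_f$. The degree-$a$ part of $S_{x_F}$ is $k\,x^a$ if $U\subseteq F$ and $0$ otherwise. So the degree-$a$ part of $(S/J)_{x_F}$ is $k$ if $U\subseteq F$ and $x^a\notin JS_{x_F}$, and $0$ otherwise. Write $F=U\sqcup\sigma$. If $x^a\notin JS_{x_F}$, the same holds for smaller $F\supseteq U$, so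
$$\Delta_a=\{\sigma\subseteq V\setminus U:\ x^a\notin JS_{x_{U\cup\sigma}}\}$$
is a simplicial complex. Ordering the vertices of $U$ first, we see that the degree-$a$ strand is the augmented cochain complex of $\Delta_a$ up to a global sign $(-1)^{|U|}$ in the maps. A face $\sigma$ has dimension $|\sigma|-1=|F|-|U|-1$. Hence (Takayama's formula)
$$H^i_{\mathfrak m}(S/J)_a\cong\tilde H^{\,i-|U|-1}(\Delta_a;k).\tag{1}$$
Over a field, reduced cohomology is nonzero in degree $j$ exactly when reduced homology is.

**Step 2: describing $\Delta_a$ by independent sets.** Localization commutes with finite intersections, so we look at one minimal cover $C$ at a time. If $C\cap F\ne\emptyset$, then $(x_i\mid i\in C)^nS_{x_F}$ is the unit ideal. If $C\cap F=\emptyset$ and $F\supseteq U$, the entries of $a$ on $C$ are nonnegative and the ideal contains $x^a$ iff $a(C)\ge n$. With $M=V\setminus C$ this gives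
$$\Delta_a=\{\sigma\subseteq V\setminus U:\ \exists\text{ maximal independent }M\supseteq U\cup\sigma,\ a(V\setminus M)\le n-1\}.$$
This is void unless $U$ is independent, and it depends only on $U$, $n$ and the nonnegative part $a|_{V\setminus U}\in\mathbb N^{V\setminus U}$. *From now on $a$ denotes this nonnegative part*, and we write $\Delta(U,a,n)$ for the complex.

Let $U$ be independent and $H=G-N[U]$. The maximal independent sets of $G$ containing $U$ are the sets $U\cup M'$ with $M'$ maximal independent in $H$, and $a(V\setminus(U\cup M'))=|a|-a(M')$. The condition becomes $a(M')\ge|a|-n+1$.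

**Definition.** For a graph $H$ (possibly empty), $a\in\mathbb R_{\ge0}^{V(H)}$ and $s\in\mathbb R$, the *threshold complex* is
$$\Gamma_H(a,s)=\{\sigma:\ \exists\text{ independent }M\supseteq\sigma\text{ in }H,\ a(M)\ge s\},$$
and its *excess* is $2s-a(V(H))$.

Since $a\ge0$, enlarging $M$ does not lower its weight. So we may take $M$ maximal; all facets of $\Gamma_H(a,s)$ are maximal independent sets of $H$, and a maximal independent set $M$ lies in $\Gamma_H(a,s)$ iff $a(M)\ge s$. In this language
$$\Delta(U,a,n)=\Gamma_H(a|_{V(H)},s),\qquad s=|a|-n+1.\tag{2}$$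

**Step 3: the regularity formula.** Fix $U$ and the nonnegative part $a$. Among the multidegrees with these data, the total degree is largest when all negative entries are $-1$, and then it is $|a|-|U|$. If $\tilde H_j\ne0$, the cohomological index in (1) is $i=j+1+|U|$. Adding, $|U|$ cancels:
$$\operatorname{reg}S/I(G)^{(n)}=\max\{|a|+j+1:\ U\text{ independent},\ a\in\mathbb N^{V\setminus U},\ \tilde H_j(\Delta(U,a,n))\ne0\}.\tag{3}$$

**Step 4: the excess.** Since $V\setminus U$ is the disjoint union of $V(H)$ and $N(U)$, the excess in situation (2) is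
$$2(|a|-n+1)-\big(|a|-a(N(U))\big)=|a|-2n+2+a(N(U)).\tag{4}$$

As a first use, take $G=C_5$, $n=1$, $U=\emptyset$, $a=0$. Then $s=0$ and $\Delta(\emptyset,0,1)=\operatorname{Ind}(C_5)$, whose facets are the five pairs $\{i,i+2\}$. It is a $5$-cycle, so $\tilde H_1\neq0$, and (3) gives $\operatorname{reg}S/I(C_5)\ge2$, that is, $\operatorname{reg}I(C_5)\ge3$.

## 4. One edge, the triangle, and a period two that really occurs

**One edge.** Let $G=K_2$. For $U=\emptyset$ the only non-acyclic complex that can occur is two points, which requires $a_1,a_2\ge|a|-n+1$, that is, $a_2\le n-1$ and $a_1\le n-1$. The largest $|a|$ is $2n-2$, and with $j=0$ it contributes $2n-1$ to (3). For $U=\{1\}$ the graph $H$ is empty, and $\Gamma_\emptyset(a,s)=\{\emptyset\}$ iff $s\le0$ iff $|a|\le n-1$; with $j=-1$ this contributes $n-1$. The case $U=\{2\}$ is the same. So $\operatorname{reg}S/I^{(n)}=2n-1$, as it must be, since $I(K_2)^{(n)}=(x_1^nx_2^n)$ has regularity $2n$.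

Already here one sees that it is not enough for the complex to be non-void. For $U=\emptyset$ and $a=(N,0)$ with $N\ge n$, the threshold is $s=N-n+1\geq 1$ and $\Delta(\emptyset,a,n)$ is the single point $1$. So $|a|$ is unbounded over non-void complexes. Any bound on $|a|$ must use homology.

**The triangle.** For $U=\{i\}$, $H$ is empty and, as before, the largest $|a|$ is $n-1$ with $j=-1$, contributing $n-1$. For $U=\emptyset$ the complexes are sets of points, and a non-acyclic one has two or three points.

Two points $\{1\},\{2\}$: we need $a_1,a_2\ge s>a_3$ with $s=|a|-n+1$. The first two conditions say $a_2+a_3\le n-1$ and $a_1+a_3\le n-1$, so $|a|\le|a|+a_3\le2n-2$. For $n\ge2$ the vector $(n-1,n-1,0)$ attains this: $s=n-1>0=a_3$. The contribution is $2n-2+0+1=2n-1$.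

Three points: we need $|a|-a_i\le n-1$ for $i=1,2,3$. Adding gives $2|a|\le3(n-1)$, so $|a|\le\lfloor3(n-1)/2\rfloor$. This is attained: for $n$ odd by $a_i=(n-1)/2$; for $n$ even by $(n/2,\,n/2-1,\,n/2-1)$, whose pair sums are at most $n-1$ and whose total is $(3n-4)/2$. The contribution is $\lfloor3(n-1)/2\rfloor+1\le 2n-1$. For $n=1$ the value is $1=2n-1$. Altogether $\operatorname{reg}S/I^{(n)}=2n-1$ and $\operatorname{reg}I(K_3)^{(n)}=2n$ for all $n\ge1$.

**The direct approach, and where it stops.** Formula (3) suggests grouping the vectors $a$ by the complex they produce. For an independent $U$, $H=G-N[U]$, and a non-acyclic complex $\Delta$ on $V(H)$ put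
$$g_{U,\Delta}(n)=\max\{|a|:\ a\in\mathbb N^{V\setminus U},\ \Delta(U,a,n)=\Delta\}\in\mathbb Z\cup\{\pm\infty\}.$$
If $\Delta$ occurs at all, then $\Delta(U,a,n)=\Delta$ is the system of linear inequalities $a(F)\ge|a|-n+1$ for the facets $F$ of $\Delta$ and $a(M)\le|a|-n$ for the other maximal independent sets $M$ of $H$. So $g_{U,\Delta}(n)$ is the value of an integer program whose right-hand side is linear in $n$, and the regularity is the maximum of finitely many such values, shifted. One would like to show that each is linear.

That is false: the three-point complex of the triangle has $g(n)=\lfloor3(n-1)/2\rfloor$, with a genuine period two. The optimal real point is $\frac{n-1}2(1,1,1)$, and rounding it depends on parity. If such a function had the top slope for some graph, the regularity could oscillate.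

In the triangle the oscillating function has slope $\frac32$, and it is beaten by the two-point complexes, which have slope $2$. The idea is to prove that this always happens. First, $g_{U,\Delta}(n)\le2n-2$ always. Second, if $g_{U,\Delta}(n)$ stays within bounded distance of $2n$ for infinitely many $n$, then $\Delta$ is of a very special kind: some edge of $H$ meets every facet of $\Delta$ in exactly one vertex. Third, for such a $\Delta$, adding $1$ to $a$ at both ends of the edge lets us pass from $n$ to $n+1$ with the complex unchanged, so $g(n+1)\ge g(n)+2$. Then $g(n)-2n$ is nondecreasing and bounded, and hence eventually constant. No rounding is involved.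

The first two points rest on one question: when is a threshold complex forced to be acyclic?

## 5. Weights covered by edges and acyclicity

Throughout, $H$ is a graph (possibly empty), $a\in\mathbb R^{V(H)}_{\ge0}$, $s\in\mathbb R$, $\Gamma=\Gamma_H(a,s)$, and neighbourhoods are taken in $H$. We allow real weights because a limit argument will need them.

**Definition.** The weight $a$ is *coverable* if $a=\sum_{e\in E(H)}\lambda_e\mathbf 1_e$ with all $\lambda_e\ge0$, where $\mathbf 1_e$ is the indicator vector of $e$.

On the path $1-2-3$ the weight $(1,2,1)=\mathbf 1_{12}+\mathbf 1_{23}$ is coverable, and $(1,0,1)$ is not. Coverable weights are good for an obvious reason: an independent set meets each edge at most once, so it can carry at most half of the total weight. For $(1,2,1)$ and $s=2$ both $\{1,3\}$ and $\{2\}$ have weight exactly half, and $\Gamma$ is an edge together with a disjoint point, which is not acyclic; its excess is $0$. When $a$ is not coverable, some independent set is too heavy for its neighbourhood, and the next lemma finds one that is too heavy in a hereditary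 way.

**Lemma 1.** If $a$ is not coverable, there is a nonempty independent $A$ such that, with $B=N(A)$, we have $a(A\cap N(T))>a(T)$ for every nonempty $T\subseteq B$.

*Proof.* First we produce an independent set heavier than its neighbourhood. By Farkas' lemma there is $y\in\mathbb R^{V(H)}$ with $y_x+y_z\ge0$ for all edges $xz$ and $\sum_xa_xy_x<0$. For $t>0$ let $X_t=\{x:y_x\le-t\}$ and $Y_t=\{x:y_x\ge t\}$. Two adjacent vertices in $X_t$ would have $y$-sum at most $-2t<0$, so $X_t$ is independent. A neighbour $z$ of $x\in X_t$ has $y_z\ge-y_x\ge t$, so $N(X_t)\subseteq Y_t$. Since $y_x=\int_0^\infty\big([y_x\ge t]-[y_x\le-t]\big)\,dt$, where brackets denote truth values $0$ or $1$,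
$$\int_0^\infty\big(a(Y_t)-a(X_t)\big)\,dt=\sum_xa_xy_x<0 .$$
So for some $t$ we have $a(X_t)>a(Y_t)\ge a(N(X_t))$.

Hence $f(X)=a(X)-a(N(X))$ has a positive maximum over independent sets $X$. Let $A$ be an inclusion-minimal maximizer. As $f(\emptyset)=0$, $A\ne\emptyset$. Let $\emptyset\ne T\subseteq B=N(A)$ and $A'=A\setminus N(T)$. Each vertex of $T$ has a neighbour in $A$, so $A'\subsetneq A$, and by minimality $f(A')<f(A)$. Also $N(A')\subseteq B\setminus T$, because a vertex of $T$ adjacent to $x\in A'$ would put $x$ in $N(T)$. Therefore
$$a(A')-a(B\setminus T)\le f(A')<f(A)=a(A)-a(B),$$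
and subtracting gives $a(T)<a(A)-a(A')=a(A\cap N(T))$. $\square$

For the weight $(1,0,1)$ on the path $1-2-3$: $f(\{1\})=f(\{3\})=1$, $f(\{2\})=-2$ and $f(\{1,3\})=2$, so $A=\{1,3\}$, $B=\{2\}$, and indeed $a(A\cap N(2))=2>0=a(2)$.

The use of such an $A$ is an exchange: in any independent set $M$, replace $M\cap B$ by $A$. The weight does not drop. So after deleting $B$ the complex is a cone over $A$. It remains to control what the deletion of $B$ does to homology, and this is where links come in.

**Lemma 2.** Let $A\ne\emptyset$ be independent in $H$ and $B=N(A)$. Suppose that for every nonempty independent $T\subseteq B$: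

1. $a(A\cap N(T))\ge a(T)$;
2. if $T\in\Gamma$, then $\operatorname{lk}_\Gamma(T)$ is acyclic.

Then $\Gamma$ is acyclic.

*Proof.* We may assume $\Gamma$ is not void.

**Step 1: deleting $B$ does not change homology.** We show, for any simplicial complex $\Gamma$ and any set $B$: if $\operatorname{lk}_\Gamma(T)$ is acyclic for every nonempty face $T\subseteq B$, then $\tilde H_*(\Gamma)\cong\tilde H_*(\Gamma\setminus B)$. We induct on $|B|$; for $B=\emptyset$ there is nothing to do. Let $x\in B$. If $x$ is not a vertex of $\Gamma$, drop it from $B$. Otherwise $\Gamma$ is the union of $\Gamma\setminus x$ and the star $x*\operatorname{lk}_\Gamma(x)$, and their intersection is $\operatorname{lk}_\Gamma(x)$. The star is a cone and the intersection is acyclic by hypothesis, so Mayer–Vietoris gives $\tilde H_*(\Gamma)\cong\tilde H_*(\Gamma\setminus x)$.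

To apply induction to $\Gamma\setminus x$ and $B\setminus x$ we check the hypothesis. Let $T\subseteq B\setminus x$ be a nonempty face of $\Gamma\setminus x$. Then $\operatorname{lk}_{\Gamma\setminus x}(T)=\operatorname{lk}_\Gamma(T)\setminus x$. If $T\cup x\notin\Gamma$, this equals $\operatorname{lk}_\Gamma(T)$, which is acyclic. Otherwise $x$ is a vertex of $\operatorname{lk}_\Gamma(T)$, and its link there is $\operatorname{lk}_\Gamma(T\cup x)$, which is acyclic because $T\cup x\subseteq B$. By the same Mayer–Vietoris argument $\operatorname{lk}_\Gamma(T)\setminus x$ has the homology of $\operatorname{lk}_\Gamma(T)$, which is zero. So induction applies.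

In our situation faces of $\Gamma$ are independent, so hypothesis 2 is what Step 1 requires.

**Step 2: $\Gamma\setminus B$ is a cone.** Let $\sigma\in\Gamma$ with $\sigma\cap B=\emptyset$, and choose an independent $M\supseteq\sigma$ with $a(M)\ge s$. Put $M'=(M\setminus B)\cup A$. It is independent, since $M\setminus B$ contains no neighbour of $A$, and it contains $\sigma\cup A$. Let $T=M\cap B$. As $A\cap B=\emptyset$, we have $a(M')-a(M)=a(A\setminus M)-a(T)$. Since $M$ is independent and contains $T$, $A\cap N(T)\subseteq A\setminus M$. So by hypothesis 1 (trivially if $T=\emptyset$) $a(M')-a(M)\ge0$, and $a(M')\ge s$. Thus $\sigma\cup A\in\Gamma$, and $\sigma\cup A$ avoids $B$. As $A\ne\emptyset$ and $\Gamma\setminus B$ contains $\emptyset$, it is a cone over any vertex of $A$, hence acyclic.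

Steps 1 and 2 together give the lemma. $\square$

The hypothesis on links is checked by induction, because links are again threshold complexes. If $T\in\Gamma$, the independent sets containing $T$ are the sets $T\cup M''$ with $M''$ independent in $H-N[T]$. Hence $\operatorname{lk}_\Gamma(T)=\Gamma_{H-N[T]}(a|,\,s-a(T))$, where $a|$ is the restriction of $a$, and its excess is
$$2s-2a(T)-\big(|a|-a(T)-a(N(T))\big)=(2s-|a|)+a(N(T))-a(T).\tag{5}$$
So when neighbourhoods are heavy, links have larger excess than $\Gamma$.

**Lemma 3.** If $2s>|a|$, that is, if the excess is positive, then $\Gamma_H(a,s)$ is acyclic.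

*Proof.* Induct on $|V(H)|$. If $a=\sum\lambda_e\mathbf1_e$ is coverable, which includes the case $V(H)=\emptyset$, every independent $M$ satisfies $a(M)=\sum\lambda_e|M\cap e|\le\sum\lambda_e=|a|/2<s$, so $\Gamma$ is void. Otherwise take $A,B$ from Lemma 1. Hypothesis 1 of Lemma 2 holds. For a nonempty $T\subseteq B$ with $T\in\Gamma$ we have $a(N(T))\ge a(A\cap N(T))>a(T)$, so by (5) the link of $T$ has excess larger than $2s-|a|>0$. It lives on the smaller graph $H-N[T]$, so it is acyclic by induction. Lemma 2 applies. $\square$

The example $(1,2,1)$, $s=2$ above shows that excess $0$ does not suffice. By (4) and Lemma 3,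
$$\Delta(U,a,n)\text{ not acyclic}\ \Longrightarrow\ |a|+a(N(U))\le2n-2.\tag{6}$$

## 6. Complexes of slope two, and the proof of Theorem A

We return to the functions $g_{U,\Delta}$ of Section 4, with $\Delta$ non-acyclic. By (6), $g_{U,\Delta}(n)\le2n-2$; in particular the value $+\infty$ does not occur. There are finitely many pairs $(U,\Delta)$. With $j(\Delta)=\max\{j:\tilde H_j(\Delta)\ne0\}$, formula (3) reads
$$\operatorname{reg}S/I(G)^{(n)}=\max_{(U,\Delta)}\big(g_{U,\Delta}(n)+j(\Delta)+1\big).\tag{7}$$

The next lemma says that a pair which stays near $2n$ infinitely often is governed by an edge. The proof rescales the weights, passes to a limit, and asks whether the limit is coverable.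

**Lemma 4.** If $g_{U,\Delta}(n)-2n\not\to-\infty$, there is an edge $e$ of $H=G-N[U]$ meeting every facet of $\Delta$ in exactly one vertex.

*Proof.*

**Step 1: a limit weight.** By assumption there are $D\ge0$, a sequence $n_k\to\infty$ and vectors $a^{(k)}\in\mathbb N^{V\setminus U}$ with $\Delta(U,a^{(k)},n_k)=\Delta$ and $|a^{(k)}|\ge2n_k-D$. By (6), $|a^{(k)}|\le2n_k$ and $a^{(k)}(N(U))\le D$. The vectors $a^{(k)}/n_k$ lie in $[0,2]^{V\setminus U}$; passing to a subsequence, they converge to some $w$ with $|w|=2$ and $w(N(U))=0$. A facet $F$ of $\Delta$ satisfies $a^{(k)}(F)\ge|a^{(k)}|-n_k+1$. Dividing by $n_k$ and letting $k\to\infty$ gives $w(F)\ge1$.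

**Step 2: $w|_{V(H)}$ is coverable in $H$.** Suppose not. Take $A,B$ from Lemma 1 for $w|_{V(H)}$. There are finitely many nonempty $T\subseteq B$, so there is $\varepsilon>0$ with $w(A\cap N_H(T))\ge w(T)+\varepsilon$ for all of them. For $k\gg0$ the vector $a=a^{(k)}$ satisfies
$$a(A\cap N_H(T))\ge a(T)+\tfrac\varepsilon2n_k\quad\text{for all these }T,\qquad\text{and}\qquad\tfrac\varepsilon2n_k>D.$$
So hypothesis 1 of Lemma 2 holds for $\Delta=\Gamma_H(a|_{V(H)},s)$ with $s=|a|-n_k+1$. By (4) the excess of $\Delta$ is $|a|-2n_k+2+a(N(U))\ge2-D$. By (5) the link of a nonempty face $T\subseteq B$ has excess at least $2-D+\frac\varepsilon2n_k>0$, so it is acyclic by Lemma 3. This is hypothesis 2. By Lemma 2, $\Delta$ is acyclic, a contradiction. The point is that Lemma 3 alone would not apply, since the excess of $\Delta$ may be negative, but only by a bounded amount; the gain in passing to links is linear in $n_k$.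

**Step 3: reading off the edge.** So $w|_{V(H)}=\sum_{e\in E(H)}\lambda_e\mathbf1_e$ with $\lambda_e\ge0$, and $\sum\lambda_e=\frac12w(V(H))=\frac12\big(|w|-w(N(U))\big)=1$. For each facet $F$ of $\Delta$,
$$1\le w(F)=\sum_e\lambda_e|F\cap e|\le\sum_e\lambda_e=1,$$
because $F$ is independent. Equality holds throughout, so $|F\cap e|=1$ whenever $\lambda_e>0$. Since $\sum\lambda_e=1$, such an $e$ exists, and it works for all facets at once. $\square$

In the triangle, the three-point complex has facets $\{1\},\{2\},\{3\}$; each edge misses one of them. So $g-2n\to-\infty$, in agreement with slope $\frac32$. For the two-point complex $\{1\},\{2\}$ the edge $12$ works.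

The next lemma lets $n$ grow by one without changing the complex.

**Lemma 5.** If $e\in E(H)$ meets every facet of $\Delta$ in exactly one vertex and $\Delta(U,a,n)=\Delta$, then $\Delta(U,a+\mathbf1_e,n+1)=\Delta$. Hence, if such an $e$ exists, $g_{U,\Delta}(n+1)\ge g_{U,\Delta}(n)+2$ for all $n$.

*Proof.* The total weight rises by $2$ and $n$ by $1$, so the threshold $s=|a|-n+1$ becomes $s+1$. Let $M$ be a maximal independent set of $H$. If $M\in\Delta$, then $M$ is a facet and $(a+\mathbf1_e)(M)=a(M)+1\ge s+1$. If $M\notin\Delta$, then $a(M)<s$ and $(a+\mathbf1_e)(M)\le a(M)+1<s+1$. So the two complexes contain the same maximal independent sets, hence have the same facets. $\square$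

*Proof of Theorem A.* Let $(U,\Delta)$ be a pair. If $g_{U,\Delta}(n)-2n$ does not tend to $-\infty$, Lemmas 4 and 5 show that it is nondecreasing; by (6) it is bounded above by $-2$; and it is an integer once it is finite. So it is eventually constant. Thus every $g_{U,\Delta}(n)-2n$ is eventually constant or tends to $-\infty$.

By (7), $\operatorname{reg}S/I(G)^{(n)}-2n$ is a maximum of finitely many functions, each eventually constant or tending to $-\infty$. Not all tend to $-\infty$, because $\operatorname{reg}I(G)^{(n)}\ge2n$ by Section 1. Hence $\operatorname{reg}I(G)^{(n)}-2n=\operatorname{reg}S/I(G)^{(n)}+1-2n$ is eventually equal to a constant integer $b$.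

For the statement on $a_i$, the largest total degree for given $(U,a)$ is $|a|-|U|$, so by (1)
$$a_i(S/I(G)^{(n)})=\max\{g_{U,\Delta}(n)-|U|:\ \tilde H_{i-|U|-1}(\Delta)\ne0\}.$$
After subtracting $2n$ this is again a maximum of finitely many (possibly no) functions that are eventually constant or tend to $-\infty$. So it is eventually constant or tends to $-\infty$. $\blacksquare$

## 7. Splitting along an edge, and the proof of Theorem B

Call $(U,\Delta)$ *persistent* if $g_{U,\Delta}(n)-2n\not\to-\infty$. By Section 6, $b-1$ is, for $n\gg0$, the maximum of $g_{U,\Delta}(n)-2n+j(\Delta)+1$ over persistent pairs, and there is at least one. A persistent complex has an edge $uv$ meeting each facet once, so it is a union of two cones, with apexes $u$ and $v$. Its homology is therefore that of the intersection of the bases, shifted by one. The complex $\Lambda$ of Theorem B is this intersection.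

**Step 1: the inequality $b-1\le\max$.** Let $(U,\Delta)$ be a persistent pair attaining the maximum for large $n$, let $e=\{u,v\}$ be an edge as in Lemma 4, and let $\Delta=\Delta(U,a,n)$ with $|a|=g_{U,\Delta}(n)$. Since $e\subseteq V(H)$, no element of $U$ lies in $N[e]$, so $U\subseteq V\setminus N[e]$. Put
$$c=a|_{V\setminus(U\cup e)},\qquad p=s-a_u,\qquad q=s-a_v .$$
A facet containing $u$ has the form $\{u\}\cup M$ with $M\subseteq V(H)\setminus N[u]$ independent and $c(M)\ge p$; conversely each such $M$ gives an independent set $\{u\}\cup M$ of weight at least $s$. The same holds for $v$. As each facet contains exactly one of $u,v$,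
$$\Delta=u*\Delta_u\,\cup\,v*\Delta_v,\qquad\Delta_u=\{\sigma:\ \sigma\subseteq M\subseteq V(H)\setminus N[u],\ M\text{ independent},\ c(M)\ge p\},$$
and $\Delta_v$ is the same with $N[v]$ and $q$. If $\Delta_u$ or $\Delta_v$ were void, $\Delta$ would be a cone or void, hence acyclic, a contradiction.

No face of $v*\Delta_v$ contains $u$, because $u\in N[v]$, and no face of $u*\Delta_u$ contains $v$. So the two cones meet in $\Delta_u\cap\Delta_v$. A face of this intersection avoids $N[u]\cup N[v]=N[e]$ and $N[U]$, so it is contained in $K$; and since $V(H)\setminus N[u]=V\setminus(N[U]\cup N[u])$, the faces of $\Delta_u$ inside $K$ are exactly those of $\Lambda_u$, and likewise for $v$. Hence $\Delta_u\cap\Delta_v=\Lambda(e,U,c,p,q)$. Mayer–Vietoris with two acyclic pieces gives $\tilde H_{j+1}(\Delta)\cong\tilde H_j(\Lambda)$ for all $j$.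

Finally we translate the numbers. We have $p+q=2s-a_u-a_v=2|a|-2n+2-(|a|-|c|)=|a|-2n+2+|c|$. So a class in degree $j+1$ of $\Delta$, that is, in degree $j$ of $\Lambda$, contributes
$$|a|-2n+(j+1)+1=p+q-|c|+j.\tag{8}$$
With $j+1=j(\Delta)$ the left side is $b-1$, which proves the inequality.

**Step 2: the inequality $b-1\ge\max$.** Let data $(e,U,c,p,q)$ with $\tilde H_j(\Lambda)\ne0$ be given. We build weights realizing them. For $n\gg0$ put
$$s=n-1+p+q-|c|,\qquad a_u=s-p,\qquad a_v=s-q,\qquad a=c\text{ elsewhere on }V\setminus U.$$
Then $|a|=2s-p-q+|c|$ and $|a|-n+1=s$, so $s$ is the correct threshold. For $n\gg0$ we have $a_u,a_v\ge0$ and $s>|c|$. Since $U\cap N[e]=\emptyset$, $e$ is an edge of $H=G-N[U]$. An independent set of $H$ avoiding $e$ has weight at most $|c|<s$, so each facet of $\Delta(U,a,n)$ contains exactly one of $u,v$. As in Step 1, $\Delta(U,a,n)=u*\Delta_u\cup v*\Delta_v$ with the two cones meeting in $\Delta_u\cap\Delta_v=\Lambda$. This is non-void, since it has homology, so $\Delta_u$ and $\Delta_v$ are non-void and both pieces are cones. Therefore $\tilde H_{j+1}(\Delta(U,a,n))\cong\tilde H_j(\Lambda)\ne0$.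 The computation of (8) applies, and (3) gives $\operatorname{reg}S/I(G)^{(n)}\ge|a|+(j+1)+1=2n+p+q-|c|+j$. Hence $b-1\ge p+q-|c|+j$. The formula for $b(G)$ is proved.

**Step 3: the upper bound.** Take any data with $\tilde H_j(\Lambda)\ne0$. In Step 2 the complex $\Delta(U,a,n)$ is not acyclic, so (6) gives $|a|\le2n-2$. Here $|a|=2s-p-q+|c|=2n-2+p+q-|c|$, so $p+q\le|c|$. Also $\Lambda\subseteq\operatorname{Ind}(G-N[e])$, because every face is an independent set contained in $K$, so $j\le\alpha(G-N[e])-1$. By the formula, $b\le\max_e\alpha(G-N[e])$.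

**Step 4: the lower bound.** Let $L=G-N[e]$, let $U$ be any independent set of $L$, and take $c=0$, $p=q=0$. The weight conditions are empty and $\Lambda=\operatorname{Ind}(L-N_L[U])$. So
$$b\ge\max\{j+1:\ U\text{ independent in }L,\ \tilde H_j(\operatorname{Ind}(L-N_L[U]))\ne0\}.$$
We claim that the right side is $\operatorname{reg}S/I(L)S$. The extra variables of $S$ do not change regularity, so we work in the polynomial ring on $V(L)$.

If $L$ has edges, apply (3) to $L$ with $n=1$. Then $s=|a|$. Suppose $\Delta(U,a,1)$ is non-void. A facet $M\subseteq V(L-N_L[U])$ has $a(M)\ge|a|$; so $a(N_L(U))=0$ and $M$ contains the whole support of $a$ in $V(L-N_L[U])$. If $a\ne0$, this support is nonempty and lies in all facets, so the complex is a cone. If $a=0$, the complex is $\operatorname{Ind}(L-N_L[U])$. So only $a=0$ contributes to (3), and the claim follows.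

If $L$ has no edges, then $I(L)=0$ and the regularity is $0$. All complexes $\operatorname{Ind}(L-N_L[U])$ are simplices, acyclic unless $U=V(L)$, when we get $\{\emptyset\}$ with $j=-1$. So the right side is $0$ as well. $\blacksquare$

For $2K_2$ with edges $12$ and $34$, take $e=12$, $U=\emptyset$, $c=0$, $p=q=0$. Then $K=\{3,4\}$, $\Lambda$ is two points and $j=0$. The weights of Step 2 are $a=(n-1,n-1,0,0)$ with $s=n-1$. For $n\ge2$ the complex $\Delta(\emptyset,a,n)$ is the $4$-cycle with facets $13,14,23,24$; its $\tilde H_1$ gives $\operatorname{reg}S/I^{(n)}\ge(2n-2)+1+1=2n$, consistent with $b=1$.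

## 8. Gap-free graphs and the proof of Theorem C

One direction is immediate. If $G$ has an induced $2K_2$ with edges $e,e'$, then $e'\in E(G-N[e])$. So $I(G-N[e])$ is nonzero and generated in degree $2$, $\operatorname{reg}S/I(G-N[e])S\ge1$, and $b\ge1$ by Theorem B.

For the converse let $G$ be gap-free. Then $b\ge0$, and we must show $b\le0$. The upper bound of Theorem B does not do this. Consider the graph $G_0$ on $u,v,d_1,d_2,x,x'$ with edges
$$uv,\quad vd_1,\quad vd_2,\quad d_1d_2,\quad d_1x,\quad d_2x'.$$
It is gap-free: the pairs of disjoint edges are $\{uv,d_1d_2\}$, $\{uv,d_1x\}$, $\{vd_2,d_1x\}$, each joined by $vd_1$; $\{uv,d_2x'\}$, $\{vd_1,d_2x'\}$, each joined by $vd_2$; and $\{d_1x,d_2x'\}$, joined by $d_1d_2$. But for $e=uv$ the graph $G_0-N[e]$ consists of the two isolated vertices $x,x'$, with $\alpha=2$. So Theorem B only yields $b\leq 2$. In deriving it we estimated $p+q\le|c|$ and $j\le\alpha-1$ separately. In fact homology in high degree forces $|c|$ to be large compared with $p+q$, and we now make this trade-off exact. We show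
$$p+q-|c|+j\le-1\quad\text{for all data with }\tilde H_j(\Lambda)\ne0,$$
and Theorem B then gives $b\le0$. Fix such data.

**Step 1: the sets $K$, $R_u$, $R_v$.** Let $H=G-N[U]$, which is gap-free as an induced subgraph, and
$$K=V\setminus(N[e]\cup N[U]),\quad R_u=V(H)\setminus(N[u]\cup K),\quad R_v=V(H)\setminus(N[v]\cup K).$$
A vertex of $H$ outside $K$ lies in $N[e]$; so $R_u\subseteq N(v)\setminus N[u]$ and $R_v\subseteq N(u)\setminus N[v]$. Hence $K,R_u,R_v,e$ are pairwise disjoint, and $V(H)\setminus N[u]=K\sqcup R_u$. Moreover $K$ is independent: an edge inside $K$ has no endpoint in $N[e]$ and would form an induced $2K_2$ with $e$.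

**Step 2: the facets of $\Lambda_u$.** For $Q\subseteq R_u$ let
$$N_K(Q)=N(Q)\cap K,\qquad h(Q)=c(Q)-c(N_K(Q)),\qquad p'=p-c(K).$$
Let $M\subseteq K\cup R_u$ be independent with $M\cap R_u=Q$. Since $K$ is independent, $M$ may be enlarged to the independent set $Q\cup(K\setminus N_K(Q))$, of weight $h(Q)+c(K)$. This weight is at least $p$ iff $h(Q)\ge p'$. So $\Lambda_u$ is the union of the simplices on $K\setminus N_K(Q)$ with
$$Q\in\mathcal Q=\{Q\subseteq R_u\text{ independent}:\ h(Q)\ge p'\}.$$
Let $Q_1,\dots,Q_m\in\mathcal Q$ represent the distinct inclusion-minimal sets among $\{N_K(Q):Q\in\mathcal Q\}$. Then $\Lambda_u$ has exactly $m=:m_u$ facets $K\setminus N_K(Q_i)$, and $m_u\ge1$ because $\Lambda_u\supseteq\Lambda$ is not void. Put $Q^u=\bigcup_iQ_i$. This set need not be independent, but $h(Q^u)$ is defined.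

**Step 3: each extra facet costs weight.**

**Lemma 6.** $h(Q^u)\ge p'+m-1$.

*Proof.* For $m=1$, $Q^u=Q_1\in\mathcal Q$. Let $m\ge2$ and $2\le i\le m$, and put $X=Q_1\cup\dots\cup Q_{i-1}$ and $D=X\cap Q_i$. We have $N_K(X\cup Q_i)=N_K(X)\cup N_K(Q_i)$ and $N_K(D)\subseteq N_K(X)\cap N_K(Q_i)$, so $c(N_K(X\cup Q_i))\le c(N_K(X))+c(N_K(Q_i))-c(N_K(D))$, while $c(X\cup Q_i)=c(X)+c(Q_i)-c(D)$. Subtracting,
$$h(X\cup Q_i)\ge h(X)+h(Q_i)-h(D).$$
Since $h(Q_i)\ge p'$ and all quantities are integers, it suffices to show $h(D)\le p'-1$: then $h$ rises by at least $1$ at each of the $m-1$ steps, starting from $h(Q_1)\ge p'$.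

Suppose $h(D)\ge p'$. As a subset of $Q_i$, $D$ is independent, so $D\in\mathcal Q$. Since $N_K(D)\subseteq N_K(Q_i)$ and the latter is minimal, $N_K(D)=N_K(Q_i)$. If $D=\emptyset$, then $N_K(Q_i)=\emptyset$ is contained in every $N_K(Q_l)$, which forces $m=1$, a contradiction.

Let $D\ne\emptyset$. For $d,d'\in D$ the sets $N_K(d),N_K(d')$ are comparable. Otherwise choose $x\in N_K(d)\setminus N_K(d')$ and $x'\in N_K(d')\setminus N_K(d)$. Now $d,d'$ are nonadjacent since $D$ is independent, $x,x'$ are nonadjacent since $K$ is independent, and $d,x'$ and $d',x$ are nonadjacent by choice; so $dx$ and $d'x'$ form an induced $2K_2$, a contradiction. Hence the sets $N_K(d)$, $d\in D$, form a chain, and $N_K(D)=N_K(d)$ for some $d\in D$. As $D\subseteq X$, $d\in Q_l$ for some $l<i$. Then $N_K(Q_i)=N_K(d)\subseteq N_K(Q_l)$, contradicting that these are distinct minimal sets. $\square$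

**Step 4: the lower bound on $|c|$.** By Lemma 6,
$$c(R_u)\ge c(Q^u)=h(Q^u)+c(N_K(Q^u))\ge p-c(K)+m_u-1+c(N_K(Q^u)).$$
By symmetry, with $Q^v\subseteq R_v$ and $m_v\ge1$ defined in the same way from $\Lambda_v$ and $q$, we have $c(R_v)\ge q-c(K)+m_v-1+c(N_K(Q^v))$. If some $x\in K$ lay outside $N_K(Q^u)\cup N_K(Q^v)$, it would lie in all facets of $\Lambda_u$ and in all facets of $\Lambda_v$, and $\Lambda$ would be a cone over $x$, a contradiction. So $c(N_K(Q^u))+c(N_K(Q^v))\ge c(K)$. Adding up over the disjoint sets $K,R_u,R_v\subseteq V\setminus(U\cup e)$,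
$$|c|\ge c(K)+c(R_u)+c(R_v)\ge p+q+m_u+m_v-2.\tag{9}$$

**Step 5: the upper bound on $j$.** First, a union $X$ of $m\ge1$ simplices (the simplex $\{\emptyset\}$ is allowed) has $\tilde H_i(X)=0$ for $i\ge m-1$. For $m=1$ this is clear. For $m\ge2$ write $X=Y\cup\tau$ with $\tau$ one simplex and $Y$ the union of the other $m-1$. Then $Y\cap\tau$ is also a union of $m-1$ simplices, and in the exact sequence
$$\tilde H_i(Y)\oplus\tilde H_i(\tau)\to\tilde H_i(X)\to\tilde H_{i-1}(Y\cap\tau)$$
the outer terms vanish for $i\ge m-1$ by induction.

Now consider the exact sequence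
$$\tilde H_{j+1}(\Lambda_u\cup\Lambda_v)\to\tilde H_j(\Lambda)\to\tilde H_j(\Lambda_u)\oplus\tilde H_j(\Lambda_v).$$
Since the middle term is nonzero, one of the outer terms is nonzero. The complex $\Lambda_u\cup\Lambda_v$ is a union of $m_u+m_v$ simplices. So either $j+1\le m_u+m_v-2$, or $j\le\max(m_u,m_v)-2\le m_u+m_v-3$, because the smaller of $m_u,m_v$ is at least $1$. In both cases $j\le m_u+m_v-3$.

**Step 6: conclusion.** Combining with (9),
$$p+q-|c|+j\le-(m_u+m_v-2)+(m_u+m_v-3)=-1 .$$
So $b\le0$, hence $b=0$, and $\operatorname{reg}I(G)^{(n)}=2n$ for $n\gg0$. $\blacksquare$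

The graph $G_0$ shows the trade-off at equality. Take $e=uv$ and $U=\emptyset$; then $K=\{x,x'\}$, $R_u=\{d_1,d_2\}$, $R_v=\emptyset$. Let $c$ be $1$ on $d_1,d_2$ and $0$ on $x,x'$, and let $p=1$, $q=0$. Then $\mathcal Q=\{\{d_1\},\{d_2\}\}$, since $\emptyset$ has $h=0<1$ and $\{d_1,d_2\}$ is not independent. So $\Lambda_u$ is the two points $x',x$ and $m_u=2$, while $\Lambda_v$ is the full simplex on $K$ and $m_v=1$. Hence $\Lambda$ is two points and $j=0=m_u+m_v-3$. Here $Q^u=\{d_1,d_2\}$ has $h(Q^u)=2=p'+m_u-1$, although it is not independent, and $|c|=2=p+q+m_u+m_v-2$. The value $p+q-|c|+j$ is exactly $-1$.
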